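\title{Kapranov's motivic zeta function is not rational after inverting $\mathbb{L}$}

\begin{abstract}
Kapranov's motivic zeta function of a complex quasi-projective variety $X$ is the generating series of the classes $[\operatorname{Sym}^nX]$ in the Grothendieck ring of varieties. We show that it need not be a rational function over the localized ring $\mathcal{M}_{\mathbb{C}}=K_0(\mathrm{Var}_{\mathbb{C}})[\mathbb{L}^{-1}]$: if $X$ is a connected smooth projective surface with $p_g(X)>0$, then the classes $[\operatorname{Sym}^nX]$ do not lie in a finitely generated subring of $\mathcal{M}_{\mathbb{C}}$. The obstruction is a denominator. Integral cohomology with its Hodge structure defines a motivic measure that inverts $\mathbb{L}$, and a natural rational operator on Hodge structures has bounded denominators on every finitely generated subring of the target. On the middle cohomology of the Hilbert schemes $X^{[n]}$ its denominators are unbounded, because the derivative of $\binom{s}{n}$ at $s=0$ is $\pm1/n$. We extend the result to singular and noncompact surfaces over fields of characteristic zero, and we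 give smooth projective counterexamples in every dimension at least two.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $k$ be a field of characteristic $0$. A \emph{variety} over $k$ is a reduced separated scheme of finite type, not necessarily irreducible. The Grothendieck ring $K_0(\mathrm{Var}_k)$ is the free abelian group on isomorphism classes of varieties modulo the relations $[X]=[Y]+[X\setminus Y]$ for $Y\subset X$ a closed subvariety, with product $[X]\cdot[X']=[X\times X']$. Every invariant of varieties that is additive under cutting into pieces and multiplicative under products factors through it; a ring homomorphism out of it is called a \emph{motivic measure}. Put $\mathbb{L}=[\mathbb{A}^1]$ and $\mathcal{M}_k=K_0(\mathrm{Var}_k)[\mathbb{L}^{-1}]$. Unless a field is named, we work over $\mathbb{C}$.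

For a quasi-projective variety $X$ the symmetric product $\operatorname{Sym}^nX=X^n/S_n$ is again a quasi-projective variety, and $\operatorname{Sym}^0X$ is a point. Its points are the unordered $n$-tuples of points of $X$, repetitions allowed. \emph{Kapranov's motivic zeta function} of $X$ is
\[
Z_X(T)=\sum_{n\ge0}[\operatorname{Sym}^nX]\,T^n .
\]
A power series $Z(T)\in B[[T]]$ over a commutative ring $B$ is \emph{rational over $B$} if there are polynomials $f,g\in B[T]$ with $g(0)=1$ and $gZ=f$. This says that from some point on the coefficients of $Z$ satisfy a linear recurrence with coefficients in $B$, so that finitely many elements of $B$ produce all of them.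

The simplest cases are rational. The symmetric products of a point are points, the elementary symmetric functions give $\operatorname{Sym}^n\mathbb{A}^1\cong\mathbb{A}^n$, and binary forms give $\operatorname{Sym}^n\mathbb{P}^1\cong\mathbb{P}^n$. Hence
\[
Z_{\mathrm{pt}}=\frac1{1-T},\qquad Z_{\mathbb{A}^1}=\frac1{1-\mathbb{L}T},\qquad Z_{\mathbb{P}^1}=\frac1{(1-T)(1-\mathbb{L}T)} .
\]
By a theorem of Kapranov, $Z_C$ is rational over $K_0(\mathrm{Var}_{\mathbb{C}})$ for every smooth projective curve $C$. Larsen and Lunts determined for which surfaces $Z_X$ is rational over $K_0(\mathrm{Var}_{\mathbb{C}})$. This paper answers the following question, posed in \cite{Veys}.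

\begin{quote}
Is the image of $Z_X(T)$ in $\mathcal{M}_{\mathbb{C}}[[T]]$ rational over $\mathcal{M}_{\mathbb{C}}$ for every complex quasi-projective variety $X$?
\end{quote}

There are reasons to expect a positive answer. Localization can only help: $f$ and $g$ may now contain negative powers of $\mathbb{L}$, and a motivic measure that sends $\mathbb{L}$ to a nonunit does not extend to $\mathcal{M}_{\mathbb{C}}$, so it cannot be used to test the question. The Betti numbers of the symmetric products show no obstruction either. The space $H^*_c(\operatorname{Sym}^nX,\mathbb{Q})=H^*_c(X^n,\mathbb{Q})^{S_n}$ is the $n$th graded symmetric power of $H^*_c(X,\mathbb{Q})$, so with $b_i=\dim H^i_c(X,\mathbb{Q})$,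
\[
\sum_{n,i}\dim H^i_c(\operatorname{Sym}^nX,\mathbb{Q})\,t^iT^n=\frac{\prod_{i\ \mathrm{odd}}(1+t^iT)^{b_i}}{\prod_{i\ \mathrm{even}}(1-t^iT)^{b_i}} .
\]
At $t=-1$ this says that the compactly supported Euler characteristic, a measure with $\mathbb{L}\mapsto1$, sends $Z_X$ to $(1-T)^{-\chi_c(X)}$. The obstruction that we find is invisible in rational cohomology; it lies in the position of the integral lattice relative to the Hodge decomposition.

\subsection*{Results}

The answer is no. For a smooth projective surface $X$, let $p_g(X)=h^{2,0}(X)=\dim H^0(X,\Omega^2_X)$ be its geometric genus, a birational invariant. A \emph{finitely generated subring} is finitely generated as a ring over $\mathbb{Z}$.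

\begin{theorem}\label{thm:main}
Let $X$ be a connected smooth projective complex surface with $p_g(X)>0$. Then the classes $[\operatorname{Sym}^nX]$, $n\ge0$, do not all lie in one finitely generated subring of $\mathcal{M}_{\mathbb{C}}$. In particular, $Z_X(T)$ is not rational over $\mathcal{M}_{\mathbb{C}}$.
\end{theorem}

K3 surfaces and products of two elliptic curves have trivial canonical bundle, hence $p_g=1$, so they are counterexamples. The second theorem extends the range.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Let $k$ be a field of characteristic $0$ and $X$ a quasi-projective $k$-variety of dimension $2$ such that some $2$-dimensional irreducible component of $X_{\bar k}$ has a smooth projective model with $p_g>0$. Then $Z_X(T)$ is not rational over $\mathcal{M}_k\otimes\mathbb{Q}$, hence not over $\mathcal{M}_k$.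
\item[(2)] If $S$ is a surface as in Theorem~\ref{thm:main} and $m\ge0$, then $Z_{S\times\mathbb{A}^m}$ and $Z_{S\times\mathbb{P}^m}$ are not rational over $\mathcal{M}_{\mathbb{C}}$. So there are smooth projective counterexamples in every dimension $\ge2$.
\end{enumerate}
\end{theorem}

These results do not decide rationality over $\mathcal{M}_{\mathbb{C}}$ for surfaces of Kodaira dimension $\ge0$ with $p_g=0$.

\subsection*{The idea}

Let $X^{[n]}$ be the Hilbert scheme of $n$ points of the surface $X$, a smooth projective variety of dimension $2n$. Let $C,D\subset X$ be smooth curves meeting transversally in $d$ points. The subschemes contained in $C$ form an $n$-dimensional subvariety of $X^{[n]}$, so do those contained in $D$, and the two meet in the $\binom dn$ points given by the $n$-element subsets of $C\cap D$. This count is the value at $\alpha=[C]$, $\gamma=[D]$ of an identity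
\[
\int_{X^{[n]}}e_n(\alpha)\,e_n(\gamma)=\binom{\alpha\cdot\gamma}{n},\qquad \binom sn=\frac{s(s-1)\cdots(s-n+1)}{n!},
\]
in which $e_n\colon H^2(X)\to H^{2n}(X^{[n]})$ is a polynomial map that takes integral classes to integral classes. The polynomial $\binom sn$ has integer values at integers, but its derivative at $0$ is $(-1)^{n-1}/n$.

To exploit this we need an operator that differentiates. We construct a rational endomorphism $x$ of every Hodge structure at once, natural for morphisms and acting on tensor products by the Leibniz rule. It is nonzero on $H^2(X,\mathbb{Q})$ when $p_g(X)>0$, and $x\,e_n(\alpha)$ is the derivative of $e_n$ at $\alpha$ in the direction $x\alpha$. If $Z_X$ were rational over $\mathcal{M}_{\mathbb{C}}$, all the lattices $H^*(X^{[n]},\mathbb{Z})/\mathrm{tors}$ would be built, virtually, by sums and tensor products from finitely many lattices. One multiple $mx$ preserves these finitely many, hence all. Pairing $mx\,e_n(\alpha)$ with $e_n(\gamma)$ for a well-chosen $\gamma$ would then make $mc/n$ an integer for a fixed $c\ne0$ and all $n$.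

Section~\ref{sec:zeta} collects what we need about zeta functions and Hilbert schemes. Sections~\ref{sec:measure} and~\ref{sec:denominators} construct the measure and the operator. Section~\ref{sec:classes} defines $e_n$ and works out the case $n=2$ by hand. Section~\ref{sec:main} proves Theorem~\ref{thm:main} from the intersection formula, Section~\ref{sec:intersection} proves that formula, and Section~\ref{sec:more} proves Theorem~\ref{thm:more}.

\section{Symmetric products and Hilbert schemes in the Grothendieck ring}\label{sec:zeta}

The first lemma replaces rationality by the weaker property that we actually refute.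

\begin{lemma}\label{lem:formal}
Let $B$ be a commutative ring and $Z\in1+TB[[T]]$ rational over $B$, say $gZ=f$ with $g(0)=1$. Then all coefficients of $Z$ lie in the subring generated by the coefficients of $f$ and $g$, and $Z^{-1}$ is rational. A product of rational series is rational.
\end{lemma}

\begin{proof}
Write $z_n,f_n,g_n$ for the coefficients. Then $z_n=f_n-\sum_{i=1}^ng_iz_{n-i}$, and the first claim follows by induction. Since $f(0)=g(0)Z(0)=1$ and $fZ^{-1}=g$, the inverse is rational. For a product, multiply numerators and denominators.
\end{proof}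

\begin{lemma}\label{lem:mult}
Let $X$ be a quasi-projective variety, $Y\subset X$ a closed subvariety and $U=X\setminus Y$. Then $Z_X=Z_UZ_Y$ in $K_0(\mathrm{Var}_{\mathbb{C}})[[T]]$.
\end{lemma}

\begin{proof}
Let a finite group $G$ act on a quasi-projective variety $V$, and let $V'\subset V$ be an invariant locally closed subvariety. Then the image of $V'$ in $V/G$ is locally closed, and with its reduced structure it is $V'/G$. For $V'$ open this is part of the construction of the quotient. For $V'$ closed it can be checked on invariant affine charts, where averaging over $G$ gives $(R/I)^G=R^G/(I\cap R^G)$ for an invariant ideal $I$.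

For $J\subset\{1,\dots,n\}$ let $V_J\subset X^n$ be the set of tuples whose $i$th coordinate lies in $Y$ exactly when $i\in J$, and let $V_j$ be the union of the $V_J$ with $|J|=j$. The tuples with at least $j$ coordinates in $Y$ form a closed set, so $V_j$ is locally closed, and it is invariant. If the closure of $V_J$ meets $V_{J'}$, then $J\subset J'$. So the sets $V_J$ with $|J|=j$ are open and closed in $V_j$, and $S_n$ permutes them transitively. Hence $V_j/S_n\cong(U^{n-j}\times Y^j)/(S_{n-j}\times S_j)=\operatorname{Sym}^{n-j}U\times\operatorname{Sym}^jY$. These quotients partition $\operatorname{Sym}^nX$ into locally closed subvarieties, so $[\operatorname{Sym}^nX]=\sum_j[\operatorname{Sym}^{n-j}U][\operatorname{Sym}^jY]$.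
\end{proof}

\begin{lemma}\label{lem:curves}
If $Y$ is a quasi-projective variety of dimension $\le1$, then $Z_Y$ and $Z_Y^{-1}$ are rational over $K_0(\mathrm{Var}_{\mathbb{C}})$.
\end{lemma}

\begin{proof}
Removing finitely many points from $Y$ leaves a disjoint union of smooth projective curves $C_i$ with finitely many points removed. By Lemma~\ref{lem:mult}, $Z_Y=(1-T)^N\prod_iZ_{C_i}$ for some $N\in\mathbb{Z}$. Apply Kapranov's theorem and Lemma~\ref{lem:formal}.
\end{proof}

The measure that we shall use is explicit only on smooth projective varieties, and the symmetric products of a surface are singular for $n\ge2$. We therefore pass to Hilbert schemes. Let $X$ be a connected smooth projective surface. The \emph{Hilbert scheme of $n$ points} $X^{[n]}$ represents the functor that sends a scheme $T$ to the set of closed subschemes of $T\times X$ that are finite and flat of degree $n$ over $T$. Its points are the closed subschemes $Z\subset X$ of length $n$, and $Z_n\subset X^{[n]}\times X$ denotes the universal family. By Fogarty's theorem, $X^{[n]}$ is smooth, irreducible and projective of dimension $2n$;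 the reduced subschemes form a dense open subset. We have $X^{[0]}=\mathrm{pt}$ and $X^{[1]}=X$. G\"ottsche's formula \cite[Theorem~1.1]{Goettsche} states that in $K_0(\mathrm{Var}_{\mathbb{C}})$
\[
[X^{[n]}]=\sum_{a_1+2a_2+3a_3+\cdots=n}\mathbb{L}^{\,n-\sum_ja_j}\prod_j[\operatorname{Sym}^{a_j}X].
\]
Since $n-\sum_ja_j=\sum_j(j-1)a_j$, this is the identity of power series
\begin{equation}\label{eq:goettsche}
\sum_{n\ge0}[X^{[n]}]\,T^n=\prod_{j\ge1}Z_X(\mathbb{L}^{j-1}T^j).
\end{equation}
So a subring that contains $\mathbb{L}$ and all $[\operatorname{Sym}^nX]$ contains all $[X^{[n]}]$.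

\section{A motivic measure with values in Hodge lattices}\label{sec:measure}

A \emph{pure Hodge structure of weight $w$} on a finite-dimensional $\mathbb{Q}$-vector space $V$ is a decomposition $V\otimes\mathbb{C}=\bigoplus_{p+q=w}V^{p,q}$ with $\overline{V^{p,q}}=V^{q,p}$. A \emph{Hodge lattice} is a free $\mathbb{Z}$-module of finite rank with a grading $\Lambda=\bigoplus_{w\in\mathbb{Z}}\Lambda^w$ and a pure Hodge structure of weight $w$ on each $\Lambda^w_{\mathbb{Q}}=\Lambda^w\otimes\mathbb{Q}$. Morphisms are the $\mathbb{Z}$-linear maps whose complexification preserves the types $(p,q)$. Hodge lattices have direct sums and tensor products, in which types add. Let $\mathbb{Z}(r)$ be the lattice $\mathbb{Z}$ of type $(-r,-r)$, and put $\Lambda(r)=\Lambda\otimes\mathbb{Z}(r)$. For $Y$ smooth and projective,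
\[
H^*(Y)=\bigoplus_iH^i(Y),\qquad H^i(Y)=H^i(Y,\mathbb{Z})/\mathrm{tors},
\]
is a Hodge lattice with $H^i(Y)$ in weight $i$. A class in $H^*(Y,\mathbb{Q})$ is \emph{integral} if it lies in $H^*(Y)$.

Let $A$ be the \emph{split} Grothendieck ring of Hodge lattices: the free abelian group on isomorphism classes modulo $[\Lambda\oplus\Lambda']=[\Lambda]+[\Lambda']$, with product induced by $\otimes$ and unit $[\mathbb{Z}(0)]$. Every element of $A$ is a difference of two classes. We impose no relation for nonsplit exact sequences; Remark~\ref{rem:split} shows that such relations would destroy the invariant that we need. The price is that the relations of $K_0(\mathrm{Var}_{\mathbb{C}})$ must be matched by honest direct sum decompositions over $\mathbb{Z}$. A presentation by blow-ups makes this possible.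

\begin{proposition}\label{prop:measure}
There is a ring homomorphism $\mu\colon\mathcal{M}_{\mathbb{C}}\to A$ with $\mu([Y])=[H^*(Y)]$ for every smooth projective variety $Y$, and $\mu(\mathbb{L})=[\mathbb{Z}(-1)]$.
\end{proposition}

\begin{proof}
By Bittner's theorem \cite[Theorem~3.1]{Bittner}, $K_0(\mathrm{Var}_{\mathbb{C}})$ is the abelian group generated by the isomorphism classes of smooth projective varieties, with relations $[\emptyset]=0$ and
\[
[\operatorname{Bl}_YX]+[Y]=[X]+[E],
\]
where $Y\subset X$ is smooth and closed and $E$ is the exceptional divisor of the blow-up. We check these relations for $H^*$. It is additive on disjoint unions, and the components of $Y$ can be blown up one after another, so we may take $X$ and $Y$ connected. Let $c$ be the codimension of $Y$. If $c=0$, then $Y=X$ and $\operatorname{Bl}_YX=E=\emptyset$, and there is nothing to prove. If $c\ge1$, there are isomorphisms of Hodge lattices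
\[
H^*(\operatorname{Bl}_YX)\cong H^*(X)\oplus\bigoplus_{i=1}^{c-1}H^*(Y)(-i),\qquad H^*(E)\cong\bigoplus_{i=0}^{c-1}H^*(Y)(-i).
\]
The first is \cite[Theorem~7.31]{Voisin}, taken modulo torsion. The second is the Leray--Hirsch theorem over $\mathbb{Z}$ for the projective bundle $E\to Y$: the powers $h^i$, $0\le i<c$, of $h=c_1(\mathcal{O}_E(1))$ restrict to a basis of the integral cohomology of each fiber, and $h^i$ has type $(i,i)$. Thus $H^*(\operatorname{Bl}_YX)\oplus H^*(Y)\cong H^*(X)\oplus H^*(E)$, and $\mu$ is well defined and additive on $K_0(\mathrm{Var}_{\mathbb{C}})$.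

It suffices to check multiplicativity on smooth projective $X$ and $Y$. The K\"unneth sequence presents $H^*(X\times Y,\mathbb{Z})$ as an extension of a torsion group by $H^*(X,\mathbb{Z})\otimes H^*(Y,\mathbb{Z})$, and it splits. So the cross product induces an isomorphism $H^*(X)\otimes H^*(Y)\to H^*(X\times Y)$, and it respects types. Finally, $\mu(\mathbb{L})=[H^*(\mathbb{P}^1)]-[H^*(\mathrm{pt})]=[\mathbb{Z}(-1)]$ has the inverse $[\mathbb{Z}(1)]$, so $\mu$ extends to $\mathcal{M}_{\mathbb{C}}$.
\end{proof}

\section{A rational derivation and its denominators}\label{sec:denominators}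

The ring $A$ has no explicit description, so we need a way to see that an element lies outside a given subring. Suppose that an operator acts on $\Lambda_{\mathbb{Q}}$ for every Hodge lattice $\Lambda$, naturally, and by the Leibniz rule on tensor products. Then the lattices that it preserves are closed under $\oplus$ and $\otimes$, and its failure to preserve a lattice can be measured by an additive number. The Hodge decomposition supplies an operator of this kind,
\[
\theta_\Lambda\in\operatorname{End}(\Lambda_{\mathbb{C}}),\qquad\theta_\Lambda=p-q\ \text{ on }\ \Lambda^{p,q},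
\]
but it has complex coefficients, so it cannot be compared with the lattice. We make it rational coefficient by coefficient.

Let $\lambda\colon\mathbb{C}\to\mathbb{Q}$ be a $\mathbb{Q}$-linear map. For a $\mathbb{Q}$-vector space $V$ let $\lambda_V=\mathrm{id}\otimes\lambda\colon V\otimes_{\mathbb{Q}}\mathbb{C}\to V$; it commutes with all $\mathbb{Q}$-linear maps $V\to V'$. Taking $V=\operatorname{End}(\Lambda_{\mathbb{Q}})$, define
\[
x^\lambda_\Lambda=\lambda_V(\theta_\Lambda)\in\operatorname{End}(\Lambda_{\mathbb{Q}}).
\]
Concretely: write the matrix of $\theta_\Lambda$ in a basis of $\Lambda$ and apply $\lambda$ to each entry. We drop $\lambda$ or $\Lambda$ from the notation when they are fixed.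

\begin{lemma}\label{lem:x}
Let $\Lambda,\Lambda'$ be Hodge lattices.
\begin{enumerate}
\item[(1)] If $f\colon\Lambda_{\mathbb{Q}}\to\Lambda'_{\mathbb{Q}}$ is $\mathbb{Q}$-linear and $f(\Lambda^{p,q})\subset\Lambda'^{\,p+r,q+r}$ for a fixed $r$ and all $p,q$, then $fx_\Lambda=x_{\Lambda'}f$.
\item[(2)] $x_{\Lambda\oplus\Lambda'}=x_\Lambda\oplus x_{\Lambda'}$, \ $x_{\Lambda\otimes\Lambda'}=x_\Lambda\otimes1+1\otimes x_{\Lambda'}$, \ $x_{\mathbb{Z}(r)}=0$, and $x^{m\lambda}_\Lambda=m\,x^\lambda_\Lambda$ for $m\in\mathbb{Z}$.
\item[(3)] If $\Lambda^{p,q}\ne0$ for some $p\ne q$, then $x^\lambda_\Lambda\ne0$ for some $\lambda$.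
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Since $f$ preserves $p-q$, we have $f\theta_\Lambda-\theta_{\Lambda'}f=0$. The map $(a,b)\mapsto fa-bf$ from $\operatorname{End}(\Lambda_{\mathbb{Q}})\oplus\operatorname{End}(\Lambda'_{\mathbb{Q}})$ to $\operatorname{Hom}(\Lambda_{\mathbb{Q}},\Lambda'_{\mathbb{Q}})$ is $\mathbb{Q}$-linear, so it commutes with $\lambda$, and $fx_\Lambda-x_{\Lambda'}f=0$.

(2) The first three identities hold for $\theta$, and the maps $(a,b)\mapsto a\oplus b$ and $(a,b)\mapsto a\otimes1+1\otimes b$ are $\mathbb{Q}$-linear. The last is linearity in $\lambda$.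

(3) The matrix of $\theta_\Lambda$ has an entry $u\ne0$. Extend $u$ to a $\mathbb{Q}$-basis of $\mathbb{C}$ and choose $\lambda$ with $\lambda(u)=1$.
\end{proof}

For smooth projective varieties this has the following consequences. The operator $x$ preserves each $H^i(Y,\mathbb{Q})$ and commutes with pullbacks. It is a derivation for the cup product, which is a morphism $H^*(Y)\otimes H^*(Y)\to H^*(Y)$. It kills every rational class $v$ of type $(r,r)$, in particular every algebraic class: apply (1) to the map $\mathbb{Q}(0)\to H^{2r}(Y,\mathbb{Q})$, $1\mapsto v$.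

\begin{example}\label{ex:elliptic}
Let $E_0=\mathbb{C}/\mathbb{Z}[i]$ with coordinate $z=s+it$. The classes $a=[ds]$ and $b=[dt]$ form a basis of $H^1(E_0)$ with $\int_{E_0}ab=1$, and $H^{1,0}$ is spanned by $[dz]=a+ib$. From $\theta(a\pm ib)=\pm(a\pm ib)$ we get $\theta a=ib$ and $\theta b=-ia$. For any $\lambda$ with $\lambda(i)=1$,
\[
xa=b,\qquad xb=-a .
\]
So $x$ preserves $H^*(E_0)$, and by the K\"unneth isomorphism and the Leibniz rule it preserves $H^*(E_0^r)$ for all $r$.
\end{example}

\begin{remark}
The \emph{Hodge group} of $\Lambda$ is the smallest algebraic $\mathbb{Q}$-subgroup of $GL(\Lambda_{\mathbb{Q}})$ whose real points contain the operators that act on $\Lambda^{p,q}$ by $z^{p-q}$, $|z|=1$. Differentiating in $z$ shows that $\theta_\Lambda$ lies in its complexified Lie algebra, so $x^\lambda_\Lambda$ is an element of its rational Lie algebra. We do not use this.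
\end{remark}

Since $\Lambda$ is finitely generated, $\Lambda+x\Lambda$ contains $\Lambda$ with finite index. Put
\[
\delta_\lambda(\Lambda)=\log\,[\Lambda+x^\lambda\Lambda:\Lambda]\ \in[0,\infty).
\]
This number vanishes exactly when $x^\lambda\Lambda\subset\Lambda$. It is an isomorphism invariant by Lemma~\ref{lem:x}(1) and additive on direct sums by Lemma~\ref{lem:x}(2). So it defines a group homomorphism $A\to\mathbb{R}$, and hence a $\mathbb{Q}$-linear map $\delta_\lambda\colon A_{\mathbb{Q}}\to\mathbb{R}$ on $A_{\mathbb{Q}}=A\otimes\mathbb{Q}$. We write $[\Lambda]$ also for the image of a class in $A_{\mathbb{Q}}$.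

\begin{proposition}[Bounded denominators]\label{prop:bounded}
Let $R\subset A_{\mathbb{Q}}$ be a finitely generated $\mathbb{Q}$-subalgebra and fix $\lambda$. There is an integer $m\ge1$ with the following property: if $N$ is a Hodge lattice with $[N]\in R$ and $N\cong N'\oplus N''$, then $m\,x^\lambda N'\subset N'$.
\end{proposition}

\begin{proof}
Write the generators of $R$ as rational combinations of classes of Hodge lattices $P_1,\dots,P_r$, and choose $m\ge1$ with $m\,x^\lambda P_i\subset P_i$ for all $i$. By Lemma~\ref{lem:x}(2), $x^{m\lambda}=m\,x^\lambda$ preserves every tensor product of the $P_i$, including the empty product $\mathbb{Z}(0)$. So $\delta_{m\lambda}$ vanishes on all monomials in the $[P_i]$, and by linearity on $R$. Hence $\delta_{m\lambda}(N')+\delta_{m\lambda}(N'')=\delta_{m\lambda}(N)=0$, and both terms are nonnegative.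
\end{proof}

\begin{remark}\label{rem:split}
The invariant $\delta_\lambda$ is not additive on short exact sequences. In Example~\ref{ex:elliptic}, let $P=H^1(E_0)^{\otimes2}$, let $h$ generate $\mathbb{Z}(-1)$, and let $\Lambda\subset P_{\mathbb{Q}}\oplus\mathbb{Q}h$ be generated by $P$ and $v=\frac12(a\otimes a+h)$. Then $\Lambda\cap P_{\mathbb{Q}}=P$ and $\Lambda/P\cong\mathbb{Z}(-1)$ are both preserved by $x$, but $xv=\frac12(b\otimes a+a\otimes b)\notin\Lambda$.
\end{remark}

\section{The classes $e_n(\alpha)$}\label{sec:classes}

We now look for integral classes on $X^{[n]}$ on which the denominator of $x$ can be computed. The classes of the subvarieties $\{Z\subset C\}$ are the model, but they are algebraic, so $x$ kills them. We need the same construction for an arbitrary class $\alpha\in H^2(X)$ in place of $[C]$.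

\subsection*{Definition and properties}

Let $X$ be a connected smooth projective surface. Let $\mathcal{O}_n$ be the structure sheaf and $\mathcal{I}_n$ the ideal sheaf of $Z_n\subset X^{[n]}\times X$, and let $\pi$ and $q$ be the projections to $X^{[n]}$ and $X$. A coherent sheaf on a smooth projective variety has a finite locally free resolution, hence Chern classes and a Chern character. For a line bundle $L$ on $X$, the sheaf $L^{[n]}=\pi_*(\mathcal{O}_n\otimes q^*L)$ is locally free of rank $n$, with fiber $H^0(Z,L|_Z)$ at $Z$. A section of $L$ with zero divisor $C$ induces a section of $L^{[n]}$ that vanishes at $Z$ exactly when $Z\subset C$, so $c_n(L^{[n]})$ is the class to generalize. The higher direct images vanish because $Z_n$ is finite over $X^{[n]}$, and the Grothendieck--Riemann--Roch theorem gives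
\[
\operatorname{ch}(L^{[n]})=\pi_*\bigl(\operatorname{ch}(\mathcal{O}_n)\cdot q^*(e^{c_1(L)}\operatorname{td}(X))\bigr),
\]
where $\pi_*$ is integration along the fiber and $\operatorname{td}(X)=1+\frac12c_1+\frac1{12}(c_1^2+c_2)$ with $c_i=c_i(X)$. Chern classes are recovered from the Chern character by
\begin{equation}\label{eq:newton}
\sum_kc_k=\exp\Bigl(\sum_{k\ge1}(-1)^{k-1}(k-1)!\operatorname{ch}_k\Bigr).
\end{equation}
Indeed, both sides turn direct sums into products, and for a line bundle with first Chern class $u$ the exponent is $\log(1+u)$. Both formulas make sense with any class in place of $c_1(L)$. For $\alpha\in H^2(X,\mathbb{C})$ put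
\[
\operatorname{ch}(\alpha^{[n]})=\pi_*\bigl(\operatorname{ch}(\mathcal{O}_n)\cdot q^*(e^\alpha\operatorname{td}(X))\bigr),
\]
define $c_k(\alpha^{[n]})$ from its components by \eqref{eq:newton}, and set
\[
e_n(\alpha)=c_n(\alpha^{[n]})\in H^{2n}(X^{[n]},\mathbb{C}).
\]
This is a polynomial map defined over $\mathbb{Q}$, and $e_n(c_1(L))=c_n(L^{[n]})$. For $n=1$ the universal family is the diagonal $\Delta\subset X\times X$, whose normal bundle is $T_X$. Grothendieck--Riemann--Roch for the inclusion gives
\begin{equation}\label{eq:diagonal}
\operatorname{ch}(\mathcal{O}_\Delta)=[\Delta]\cdot\mathrm{pr}_1^*\operatorname{td}(X)^{-1}.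
\end{equation}
Classes pulled back by $\mathrm{pr}_1$ and by $\mathrm{pr}_2$ have the same product with $[\Delta]$, and $\mathrm{pr}_{1*}[\Delta]=1$. Therefore $\operatorname{ch}(\alpha^{[1]})=e^\alpha$ and $e_1(\alpha)=\alpha$.

\begin{proposition}\label{prop:en}
Let $n\ge0$. Fix $\lambda$, and let $\xi$ be the action of $x=x^\lambda$ on $H^2(X,\mathbb{Q})$.
\begin{enumerate}
\item[(a)] If $\alpha$ is integral, then $e_n(\alpha)$ is integral.
\item[(b)] If $\alpha\in H^2(X,\mathbb{Q})$, then $x\,e_n(\alpha)=\frac{d}{dt}\big|_{t=0}\,e_n(\alpha+t\,\xi\alpha)$.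
\item[(c)] For all $\alpha,\gamma\in H^2(X,\mathbb{C})$,
\[
B_n(\alpha,\gamma):=\int_{X^{[n]}}e_n(\alpha)\,e_n(\gamma)=\binom{\alpha\cdot\gamma}{n}.
\]
\end{enumerate}
\end{proposition}

Part (c) is proved in Section~\ref{sec:intersection}.

\begin{proof}[Proof of \textup{(a)}]
An integral class $\alpha$ need not come from a holomorphic line bundle, so we use topological $K$-theory. Let $B$ be a compact manifold. The projection $\pi\colon B\times X\to B$ has complex fibers, so it has a Gysin homomorphism $\pi_!\colon K^0_{\mathrm{top}}(B\times X)\to K^0_{\mathrm{top}}(B)$, and the topological Riemann--Roch theorem states that $\operatorname{ch}(\pi_!w)=\pi_*(\operatorname{ch}(w)\,q^*\operatorname{td}(X))$. Equivalently, this is the Atiyah--Singer index theorem for the family of Dolbeault operators along the fibers twisted by $w$.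

Every class in $H^2(X,\mathbb{Z})$ is the first Chern class of a $C^\infty$ complex line bundle; choose one, $L$, whose first Chern class lifts $\alpha$. Let $u\in K^0_{\mathrm{top}}(X^{[n]}\times X)$ be the alternating sum of the terms of a finite locally free resolution of $\mathcal{O}_n$, and let $v=\pi_!(u\cdot q^*L)$. Then $\operatorname{ch}(v)=\operatorname{ch}(\alpha^{[n]})$. Formula \eqref{eq:newton} holds for differences of vector bundles, so $e_n(\alpha)$ is the image of $c_n(v)\in H^{2n}(X^{[n]},\mathbb{Z})$.
\end{proof}

\begin{proof}[Proof of \textup{(b)}]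
We write $e_n$ in terms of linear maps to which Lemma~\ref{lem:x} applies. Expanding $e^\alpha$, we get $\operatorname{ch}_k(\alpha^{[n]})=\sum_{j=0}^2\varphi_{k,j}(\alpha^{\otimes j})$, where $\varphi_{k,j}\colon H^2(X,\mathbb{Q})^{\otimes j}\to H^{2k}(X^{[n]},\mathbb{Q})$ is given by
\[
a_1\otimes\cdots\otimes a_j\longmapsto\frac1{j!}\,\pi_*\bigl(\kappa_{k+2-j}\cdot q^*(a_1\cdots a_j)\bigr)
\]
and $\kappa_i$ is the component of $\operatorname{ch}(\mathcal{O}_n)\,q^*\operatorname{td}(X)$ in $H^{2i}$. The class $\kappa_i$ is rational and algebraic, of type $(i,i)$, and $\pi_*$ lowers types by $(2,2)$. So $\varphi_{k,j}$ shifts types by $(k-j,k-j)$. By \eqref{eq:newton}, $c_n$ is a rational combination of products $\operatorname{ch}_{k_1}\cdots\operatorname{ch}_{k_s}$ with $k_1+\cdots+k_s=n$. Hence the part of $e_n(\alpha)$ of degree $d$ in $\alpha$ is $\Phi_d(\alpha^{\otimes d})$, where $\Phi_d\colon H^2(X,\mathbb{Q})^{\otimes d}\to H^{2n}(X^{[n]},\mathbb{Q})$ is a rational combination of cup products of maps $\varphi_{k_1,j_1},\dots,\varphi_{k_s,j_s}$ with $j_1+\cdots+j_s=d$. It shifts types by $(n-d,n-d)$.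 By Lemma~\ref{lem:x},
\[
x\,\Phi_d(\alpha^{\otimes d})=\Phi_d\Bigl(\sum_{i=1}^d\alpha^{\otimes(i-1)}\otimes\xi\alpha\otimes\alpha^{\otimes(d-i)}\Bigr)=\frac{d}{dt}\Big|_{t=0}\Phi_d\bigl((\alpha+t\,\xi\alpha)^{\otimes d}\bigr).
\]
Sum over $d$.
\end{proof}

\subsection*{Two points, by hand}

The first denominator appears for $n=2$. Let $\sigma\colon W\to X\times X$ be the blow-up of the diagonal, with exceptional divisor $E$. Number the two factors $1$ and $0$, and write $\alpha_1,\alpha_0$ for the pullbacks of $\alpha$ to $W$; they agree on $E$, so $E\alpha_0=E\alpha_1$. A point of $W$ is a subscheme of length $2$ together with a point of its support, and forgetting the point is a morphism $\psi\colon W\to X^{[2]}$ of degree $2$. So $\psi^*$ is injective on rational cohomology and $\int_{X^{[2]}}=\frac12\int_W\psi^*$. Restricting a section of $L|_Z$ to the marked point gives a quotient of $\psi^*L^{[2]}$, and the kernel is the pullback of $L$ from the other factor, twisted by $-E$. For general $\alpha$ this becomes $\psi^*\operatorname{ch}(\alpha^{[2]})=e^{\alpha_1}+e^{\alpha_0-E}$, which is the case $n=1$ of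 formula \eqref{eq:chalpha} below. By \eqref{eq:newton} the total Chern class is $(1+\alpha_1)(1+\alpha_0-E)$, so
\[
\psi^*e_2(\alpha)=\alpha_1\alpha_0-E\alpha_1 .
\]
We have $\sigma_*E=0$, because $E$ is contracted to a locus of codimension $2$, and $\sigma_*(E^2)=-[\Delta]$, because $\mathcal{O}(E)$ has degree $-1$ on the fibers of $E\to\Delta$. Therefore
\[
B_2(\alpha,\gamma)=\frac12\int_W\alpha_1\gamma_1(\alpha_0-E)(\gamma_0-E)=\frac12\bigl((\alpha\cdot\gamma)^2-\alpha\cdot\gamma\bigr),
\]
which is (c) for $n=2$.

Now suppose that $x$ preserves $H^2(X)$. Let $\alpha$ be integral and $\beta=\xi\alpha$. Since $x$ is a derivation that kills $E$ and commutes with pullbacks,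
\[
\psi^*\bigl(x\,e_2(\alpha)\bigr)=\beta_1\alpha_0+\alpha_1\beta_0-E\beta_1 .
\]
Put $\varepsilon(\beta)=\frac12\bigl(e_2(-\beta)-e_2(\beta)\bigr)$. Then $\psi^*\varepsilon(\beta)=E\beta_1$, so $\varepsilon$ is linear, and comparing pullbacks gives
\[
x\,e_2(\alpha)=\bigl(e_2(\alpha+\beta)-e_2(\alpha)-e_2(\beta)\bigr)-\varepsilon(\beta).
\]
The bracket is integral by (a). For the last term,
\[
\int_{X^{[2]}}\varepsilon(\beta)\,e_2(\gamma)=\frac12\int_WE\beta_1\gamma_1(\gamma_0-E)=\frac12\,\beta\cdot\gamma .
\]
If $\beta\notin2H^2(X)$, Poincar\'e duality provides an integral $\gamma$ with $\beta\cdot\gamma$ odd, and $\varepsilon(\beta)$ is not integral. If $\beta=2\beta'$ with $\beta'$ integral, then $\varepsilon(\beta)=2\varepsilon(\beta')$ is integral. So $x\,e_2(\alpha)$ is integral if and only if $\xi\alpha$ is divisible by $2$. The mechanism is that $e_2(\alpha)$ is the sum of a quadratic and a linear term in $\alpha$, and only the sum is known to be integral. The derivation treats the two terms differently and exposes the linear term, which has denominator $2$.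

\begin{example}\label{ex:product}
Let $X=E_0\times E_0$ with $E_0$ and $x$ as in Example~\ref{ex:elliptic}, and let $a_1,b_1,a_2,b_2$ be the pullbacks of $a,b$ from the two factors, so that $\int_Xa_1b_1a_2b_2=1$. Take $\alpha=a_1a_2$ and $\gamma=a_1b_2$. Then $\xi\alpha=b_1a_2+a_1b_2$, and
\[
\alpha\cdot\gamma=0,\qquad\xi\alpha\cdot\gamma=\int_Xb_1a_2a_1b_2=1 .
\]
So $x$ preserves $H^*(X^r)$ for all $r$, but it does not preserve $H^4(X^{[2]})$.
\end{example}

\section{Unbounded denominators: proof of Theorem~\ref{thm:main}}\label{sec:main}

A single failure as in Example~\ref{ex:product} is repaired by replacing $x$ with $2x$. The point is that no multiple of $x$ works for all $n$. We state this in a form that also serves Theorem~\ref{thm:more}.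

\begin{proposition}\label{prop:unbounded}
Let $X$ be a connected smooth projective surface with $p_g(X)>0$. For each $n\ge1$ let $N_n$ be a Hodge lattice that has $H^*(X^{[n]})$ as a direct summand. Then the classes $[N_n]$ do not all lie in one finitely generated $\mathbb{Q}$-subalgebra of $A_{\mathbb{Q}}$.
\end{proposition}

\begin{proof}
Since $H^{2,0}(X)\ne0$, Lemma~\ref{lem:x}(3) gives $\lambda$ such that the action $\xi$ of $x=x^\lambda$ on $H^2(X,\mathbb{Q})$ is nonzero. This is the only use of the hypothesis $p_g>0$.

We want to differentiate $\binom sn$ at $s=0$, so we look for integral $\alpha,\gamma$ with $\alpha\cdot\gamma=0$ and $\xi\alpha\cdot\gamma\ne0$. The derivation $x$ vanishes on $H^4(X,\mathbb{Q})$, which has type $(2,2)$, so $\xi$ is skew for the intersection form: $\xi v\cdot w+v\cdot\xi w=0$. If every vector were an eigenvector of $\xi$, then $\xi$ would be a scalar $u$ with $2u\,v\cdot w=0$ for all $v,w$, hence zero because the form is nondegenerate. So there is $\alpha$ such that $\alpha$ and $\xi\alpha$ are linearly independent. By nondegeneracy the linear forms $w\mapsto\alpha\cdot w$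 and $w\mapsto\xi\alpha\cdot w$ are independent, so some $\gamma$ is killed by the first and not by the second. Scale $\alpha$ and $\gamma$ to be integral, and put $c=\xi\alpha\cdot\gamma\in\mathbb{Q}\setminus\{0\}$. By parts (b) and (c) of Proposition~\ref{prop:en},
\begin{equation}\label{eq:derivative}
\int_{X^{[n]}}\bigl(x\,e_n(\alpha)\bigr)\,e_n(\gamma)=\frac{d}{dt}\Big|_{t=0}B_n(\alpha+t\,\xi\alpha,\gamma)=\frac{d}{dt}\Big|_{t=0}\binom{tc}{n}=\frac{(-1)^{n-1}}{n}\,c,
\end{equation}
since the linear term of $s(s-1)\cdots(s-n+1)$ is $(-1)^{n-1}(n-1)!\,s$.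

Suppose that all $[N_n]$ lie in a finitely generated subalgebra. By Proposition~\ref{prop:bounded} there is $m\ge1$ such that $mx$ preserves $H^*(X^{[n]})$ for all $n\ge1$. By Proposition~\ref{prop:en}(a), $e_n(\alpha)$ and $e_n(\gamma)$ are integral, hence so is $mx\,e_n(\alpha)$, and \eqref{eq:derivative} shows that $mc/n\in\mathbb{Z}$ for all $n\ge1$. For $n>m|c|$ we have $0<|mc/n|<1$, a contradiction.
\end{proof}

In Example~\ref{ex:product} we have $c=1$, so $mx$ preserves $H^{2n}(X^{[n]})$ only if $n$ divides $m$. If $p_g(X)=0$, then $H^2(X)$ has type $(1,1)$, so $\xi=0$ for every $\lambda$, and by Proposition~\ref{prop:en}(b) the operator $x$ kills all $e_n(\alpha)$; the argument then gives nothing.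

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that all $[\operatorname{Sym}^nX]$ lie in a finitely generated subring $R_0\subset\mathcal{M}_{\mathbb{C}}$, and adjoin $\mathbb{L}$ to it. By \eqref{eq:goettsche}, $[X^{[n]}]\in R_0$ for all $n$. So the classes $[H^*(X^{[n]})]=\mu([X^{[n]}])$ lie in the $\mathbb{Q}$-subalgebra of $A_{\mathbb{Q}}$ generated by the images of the generators of $R_0$. This contradicts Proposition~\ref{prop:unbounded}. The last sentence of the theorem follows from Lemma~\ref{lem:formal}.
\end{proof}

\section{The intersection formula}\label{sec:intersection}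

We prove Proposition~\ref{prop:en}(c). For classes of curves the formula is a count of points. But the classes used in \eqref{eq:derivative} satisfy $\xi\alpha\ne0$ and, by skewness, $\xi\gamma\ne0$, so neither is algebraic, and no interpolation from algebraic classes on the same surface reaches them. The remedy is universality: $B_n(\alpha,\gamma)$ is given by one polynomial in the intersection numbers of $\alpha,\gamma$ and the Chern classes, the same for all surfaces. This polynomial can then be determined on surfaces with many algebraic classes. The method for proving universality is that of Ellingsrud, G\"ottsche and Lehn \cite{EGL}: one trades a point of the Hilbert scheme for a factor $X$ by means of the variety of pairs $Z\subset Z'$.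

\subsection*{The nested Hilbert scheme}

Let $X$ be a connected smooth projective surface and $n\ge0$. For a coherent sheaf $\mathcal{F}$ let $\mathbb{P}(\mathcal{F})=\operatorname{Proj}\operatorname{Sym}\mathcal{F}$; its points over $y$ are the one-dimensional quotients of the fiber of $\mathcal{F}$ at $y$, and $\mathcal{O}(1)$ is the universal quotient line bundle. For a morphism $g\colon Y'\to Y$ write $g_X=g\times\mathrm{id}_X$. The next lemma contains everything that the recursion needs.

\begin{lemma}\label{lem:nested}
There are a smooth irreducible projective variety $\widetilde W$ of dimension $2n+2$, morphisms $\sigma=(\varphi,\rho)\colon\widetilde W\to X^{[n]}\times X$ and $\psi\colon\widetilde W\to X^{[n+1]}$, and a class $\ell\in H^2(\widetilde W,\mathbb{Q})$ such that: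
\begin{enumerate}
\item[(1)] $\psi$ has degree $n+1$;
\item[(2)] $\sigma_*(\ell^i)=(-1)^ic_i(\mathcal{O}_n)$ for all $i\ge0$;
\item[(3)] on $\widetilde W\times X$ and on $\widetilde W$, respectively, and for all $\alpha\in H^2(X,\mathbb{C})$,
\begin{align}
\psi_X^*\operatorname{ch}(\mathcal{O}_{n+1})&=\varphi_X^*\operatorname{ch}(\mathcal{O}_n)+e^\ell\,\rho_X^*\bigl([\Delta]\,\mathrm{pr}_1^*\operatorname{td}(X)^{-1}\bigr),\label{eq:chO}\\
\psi^*\operatorname{ch}(\alpha^{[n+1]})&=\varphi^*\operatorname{ch}(\alpha^{[n]})+e^\ell\rho^*e^\alpha.\label{eq:chalpha}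
\end{align}
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The scheme $W$.} A subscheme $Z'\supset Z$ of length one more is given by an ideal $\mathcal{I}_{Z'}\subset\mathcal{I}_Z$ with quotient of length one, that is, by a point $p\in X$ and a one-dimensional quotient of the fiber $\mathcal{I}_Z\otimes\mathbb{C}(p)$. So put $W=\mathbb{P}(\mathcal{I}_n)$, with structure map $\sigma=(\varphi,\rho)\colon W\to X^{[n]}\times X$ and $\mathcal{L}=\mathcal{O}(1)$. Since $\mathcal{O}_n$ is flat over $X^{[n]}$, the formation of $\mathcal{I}_n$ commutes with base change. Thus $\mathcal{I}_n$ restricts to $\mathcal{I}_Z$ on $\{Z\}\times X$, the points of $W$ are the pairs $Z\subset Z'$ of lengths $n$ and $n+1$, and $\varphi_X^*\mathcal{I}_n$ is the ideal sheaf of the pulled-back family on $W\times X$. Let $j=(\mathrm{id},\rho)\colon W\to W\times X$ be the graph of $\rho$. Then $\varphi_X\circ j=\sigma$, so the universal quotient $\sigma^*\mathcal{I}_n\to\mathcal{L}$ gives a surjection $\varphi_X^*\mathcal{I}_n\to j_*\mathcal{L}$. Its kernel is an ideal sheaf $\mathcal{I}'$, and $\mathcal{O}_{W\times X}/\mathcal{I}'$ is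 an extension of $\varphi_X^*\mathcal{O}_n$ by $j_*\mathcal{L}$. Both are flat over $W$, of lengths $n$ and $1$ on the fibers. So $\mathcal{I}'$ defines a morphism $\psi\colon W\to X^{[n+1]}$, which sends $(Z,Z')$ to $Z'$, and there is an exact sequence of sheaves on $W\times X$, all flat over $W$:
\begin{equation}\label{eq:sequence}
0\to j_*\mathcal{L}\to\psi_X^*\mathcal{O}_{n+1}\to\varphi_X^*\mathcal{O}_n\to0 .
\end{equation}

\emph{Equations for $W$.} The sheaf $\mathcal{I}_n$ is not locally free, so to compute $\sigma_*$ we embed $W$ in a projective bundle. Choose a surjection $\mathcal{B}\to\mathcal{I}_n$ from a locally free sheaf, with kernel $\mathcal{A}$. As $Z_n$ is finite and flat over the smooth variety $X^{[n]}$, the sheaf $\mathcal{O}_n$ has depth $2n$ at each closed point of $Z_n$. By the Auslander--Buchsbaum formula it has projective dimension $2$ there. So $\mathcal{I}_n$ has projective dimension $\le1$ everywhere, and $\mathcal{A}$ is locally free. Let $a$ and $a+1$ be the ranks of $\mathcal{A}$ and $\mathcal{B}$, and let $\varpi\colon\mathbb{P}(\mathcal{B})\to X^{[n]}\times X$ be the projection.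 Since $\operatorname{Sym}\mathcal{I}_n$ is the quotient of $\operatorname{Sym}\mathcal{B}$ by the ideal generated by $\mathcal{A}$, the scheme $W$ is the zero scheme of the section of $\varpi^*\mathcal{A}^\vee\otimes\mathcal{O}(1)$ given by $\varpi^*\mathcal{A}\to\varpi^*\mathcal{B}\to\mathcal{O}(1)$, and $\mathcal{L}=\mathcal{O}(1)|_W$. Locally $W$ is cut out by $a$ equations in a smooth variety of dimension $2n+2+a$, so each irreducible component of $W$ has dimension $\ge2n+2$.

\emph{$W$ is irreducible of dimension $2n+2$ and generically reduced.} Let $W_m\subset W$ be the locus where $Z$ has length $m$ at $p$. Over the complement of $Z_n$ the sheaf $\mathcal{I}_n$ is trivial, so the open subscheme $W_0$ is isomorphic to $(X^{[n]}\times X)\setminus Z_n$, which is smooth and irreducible of dimension $2n+2$. We show that $\dim W_m\le2n+1$ for $1\le m\le n$; then no component of $W$ is contained in the complement of $W_0$, and the claim follows.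

By Brian\c{c}on's theorem, the subschemes of length $m$ supported at a given point of a smooth surface form a variety of dimension $m-1$. A pair $(Z,p)$ with $Z$ of length $m$ at $p$ is given by $p$, the part of $Z$ at $p$, and a subscheme of length $n-m$. These pairs therefore form a set of dimension at most $2+(m-1)+2(n-m)=2n+1-m$. The fiber of $\sigma$ over $(Z,p)$ is a projective space of dimension $\nu-1$, where $\nu=\dim I/\mathfrak{m}I$ for the ideal $I=\mathcal{I}_{Z,p}$ of the local ring $(\mathcal{O},\mathfrak{m})$ of $X$ at $p$. It remains to see that $\nu-1\le m$. The Koszul complex on two generators of $\mathfrak{m}$ resolves $\mathcal{O}/\mathfrak{m}=\mathbb{C}$. Tensoring it with $\mathcal{O}/I$ gives a complex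
\[
0\to\mathcal{O}/I\to(\mathcal{O}/I)^2\to\mathcal{O}/I\to0
\]
with homology $H_i=\operatorname{Tor}_i(\mathbb{C},\mathcal{O}/I)$, and the alternating sum of the dimensions is $m-2m+m=0$. Since $I\subset\mathfrak{m}$, we have $H_0=\mathbb{C}$, and the sequence $0\to I\to\mathcal{O}\to\mathcal{O}/I\to0$ gives $H_1=I/\mathfrak{m}I$. Hence $\nu-1=\dim H_2\le m$, because $H_2\subset\mathcal{O}/I$.

\emph{The variety $\widetilde W$.} To work on smooth varieties only, let $\tau\colon\widetilde W\to W_{\mathrm{red}}\subset W$ be a projective resolution of singularities. We keep the names $\sigma,\varphi,\rho,\psi,\mathcal{L}$ for the pullbacks to $\widetilde W$, let $j$ be the graph of the new $\rho$, and put $\ell=c_1(\mathcal{L})$. By flatness over $W$, the sequence \eqref{eq:sequence} pulls back to an exact sequence of the same form on $\widetilde W\times X$.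

\emph{Proof of} (1). Over a reduced $Z'$ the fiber of $W\to X^{[n+1]}$ consists of the $n+1$ pairs $(Z'\setminus\{p\},Z')$. In characteristic $0$, the degree of a dominant morphism of irreducible varieties of the same dimension is the number of points in a general fiber, and $\tau$ is birational.

\emph{Proof of} (2). If the zero scheme of a section of a vector bundle of rank $a$ on a smooth projective variety has pure codimension $a$, then its cycle, with multiplicities, is Poincar\'e dual to the top Chern class. Here the multiplicity is one, so the pushforward of $1$ from $\widetilde W$ to $\mathbb{P}(\mathcal{B})$ is $c_a(\varpi^*\mathcal{A}^\vee\otimes\mathcal{O}(1))=\sum_ic_i(\varpi^*\mathcal{A}^\vee)h^{a-i}$, where $h=c_1(\mathcal{O}(1))$. Let $\mathcal{Q}=\varpi^*\mathcal{B}^\vee/\mathcal{O}(-1)$, of rank $a$. Then $c(\mathcal{Q})=\varpi^*c(\mathcal{B}^\vee)\sum_rh^r$. The fibers of $\varpi$ have dimension $a$, so $\varpi_*c_i(\mathcal{Q})=0$ for $i<a$, and $\varpi_*c_a(\mathcal{Q})=1$ because $c_a(\mathcal{Q})$ restricts to $h^a$ on a fiber. Thus $\varpi_*(h^{a+k})=[c(\mathcal{B}^\vee)^{-1}]_k$, where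 $[\ ]_k$ is the component in $H^{2k}$, and by the projection formula
\[
\sigma_*(\ell^i)=\sum_rc_r(\mathcal{A}^\vee)\,\varpi_*(h^{a-r+i})=\Bigl[\frac{c(\mathcal{A}^\vee)}{c(\mathcal{B}^\vee)}\Bigr]_i=(-1)^i\Bigl[\frac{c(\mathcal{A})}{c(\mathcal{B})}\Bigr]_i=(-1)^i\bigl[c(\mathcal{I}_n)^{-1}\bigr]_i=(-1)^ic_i(\mathcal{O}_n).
\]

\emph{Proof of} (3). Let $g\colon Y'\to Y$ be a morphism of smooth projective varieties and $\mathcal{F}$ a coherent sheaf on $Y\times X$ that is flat over $Y$. A finite locally free resolution of $\mathcal{F}$ stays exact after pullback by $g_X$, so $\operatorname{ch}(g_X^*\mathcal{F})=g_X^*\operatorname{ch}(\mathcal{F})$. This applies to $\mathcal{O}_n$, to $\mathcal{O}_{n+1}$, and to $\mathcal{O}_\Delta$, which is flat over the first factor. The graph of $\rho$ is the preimage of $\Delta$ under $\rho_X$, so $j_*\mathcal{L}$ is the tensor product of $\rho_X^*\mathcal{O}_\Delta$ with the pullback of $\mathcal{L}$. Now \eqref{eq:sequence} and \eqref{eq:diagonal} give \eqref{eq:chO}. Multiply \eqref{eq:chO} by the pullback of $e^\alpha\operatorname{td}(X)$ from the factor $X$ and integrate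 along the fibers of $\widetilde W\times X\to\widetilde W$; this operation commutes with pullback on the base. The last term becomes $e^\ell\rho^*\operatorname{ch}(\alpha^{[1]})=e^\ell\rho^*e^\alpha$, and \eqref{eq:chalpha} follows.
\end{proof}

For $n=1$ the ideal of $\Delta$ is locally generated by a regular sequence, so $W=\mathbb{P}(\mathcal{I}_\Delta)$ is the blow-up of $\Delta$, we may take $\widetilde W=W$, and $\mathcal{L}=\mathcal{O}(-E)$. This is the situation of Section~\ref{sec:classes}, with $\ell=-E$.

\subsection*{Universality}

\begin{lemma}\label{lem:universal}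
For each $n\ge1$ there is a polynomial $U_n\in\mathbb{Q}[y_1,\dots,y_7]$ such that
\[
B_n(\alpha,\gamma)=U_n(\alpha^2,\ \alpha\gamma,\ \gamma^2,\ \alpha c_1,\ \gamma c_1,\ c_1^2,\ c_2)
\]
for every connected smooth projective surface $X$ and all $\alpha,\gamma\in H^2(X,\mathbb{C})$.
\end{lemma}

\begin{proof}
One step of the recursion turns an integral over $X^{[n+1]}$ into one over $X^{[n]}\times X$ and introduces $c_i(\mathcal{O}_n)$; the next step introduces the diagonal class. So we work on $X^{[n]}\times X^m$, with factors $X_1,\dots,X_m$, and with a set of classes that is closed under the recursion. Let $\mathcal{S}_m$ be the polynomial ring over $\mathbb{Q}$ in the formal symbols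
\[
\operatorname{ch}_k(\alpha^{[\cdot]}),\quad\operatorname{ch}_k(\gamma^{[\cdot]}),\quad\operatorname{ch}_k(\mathcal{O})^{(i)},\quad\alpha_i,\quad\gamma_i,\quad c_1(X_i),\quad c_2(X_i),\quad[\Delta_{ii'}]
\]
for $k\ge1$ and $1\le i,i'\le m$, $i\ne i'$. Given $n$ and a triple $(X,\alpha,\gamma)$, each symbol has a value in the even cohomology of $X^{[n]}\times X^m$, which is commutative. The values are the pullbacks of $\operatorname{ch}_k(\alpha^{[n]})$ and $\operatorname{ch}_k(\gamma^{[n]})$ from $X^{[n]}$, of $\operatorname{ch}_k(\mathcal{O}_n)$ from $X^{[n]}\times X_i$, of $\alpha,\gamma,c_1,c_2$ from $X_i$, and of $[\Delta]$ from $X_i\times X_{i'}$. For $F\in\mathcal{S}_m$ let $\int_{n,m}F$ be the integral of its value.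

\emph{Claim: for $F\in\mathcal{S}_m$ and $n\ge0$ there is $F'\in\mathcal{S}_{m+1}$, depending only on $F$ and $n$, with $\int_{n+1,m}F=\int_{n,m+1}F'$ for all triples.} Give the new factor the index $0$, and let
\[
\Psi=\psi\times\mathrm{id}\colon\widetilde W\times X^m\to X^{[n+1]}\times X^m,\qquad\Sigma=\sigma\times\mathrm{id}\colon\widetilde W\times X^m\to X^{[n]}\times X_0\times X^m .
\]
By \eqref{eq:chO} and \eqref{eq:chalpha},
\begin{align*}
\Psi^*\operatorname{ch}_k(\mathcal{O}_{n+1})^{(i)}&=\Sigma^*\operatorname{ch}_k(\mathcal{O}_n)^{(i)}+\sum_{r\ge0}\frac{\ell^r}{r!}\,\Sigma^*\Bigl([\Delta_{0i}]\,\bigl[\operatorname{td}(X_0)^{-1}\bigr]_{k-2-r}\Bigr),\\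
\Psi^*\operatorname{ch}_k(\alpha^{[n+1]})&=\Sigma^*\operatorname{ch}_k(\alpha^{[n]})+\sum_{r=0}^k\frac{\ell^r}{r!}\,\Sigma^*\frac{\alpha_0^{k-r}}{(k-r)!},
\end{align*}
with $\operatorname{td}^{-1}=1-\frac12c_1+\frac1{12}(2c_1^2-c_2)$; the second formula holds with $\gamma$ in place of $\alpha$. The pullback by $\Psi$ of each remaining symbol is the pullback by $\Sigma$ of the symbol with the same name. Substituting, we get $\Psi^*F=\sum_r\ell^r\,\Sigma^*F_r$, a finite sum with $F_r\in\mathcal{S}_{m+1}$ determined formally by $F$. By parts (1) and (2) of Lemma~\ref{lem:nested} and the projection formula,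
\[
\int_{n+1,m}F=\frac1{n+1}\int_{\widetilde W\times X^m}\Psi^*F=\frac1{n+1}\int_{X^{[n]}\times X^{m+1}}\sum_r(-1)^rc_r(\mathcal{O}_n)^{(0)}F_r .
\]
By \eqref{eq:newton}, $c_r(\mathcal{O}_n)^{(0)}$ is a universal polynomial in the $\operatorname{ch}_k(\mathcal{O}_n)^{(0)}$. This proves the claim.

Start with the element of $\mathcal{S}_0$ whose value is $c_n(\alpha^{[n]})\,c_n(\gamma^{[n]})$ and apply the claim $n$ times. On $X^{[0]}=\mathrm{pt}$ we have $\mathcal{O}_0=0$, so all symbols $\operatorname{ch}_k$ have value $0$. Hence $B_n(\alpha,\gamma)=\int_{X^n}G$ for a universal polynomial $G$ in $\alpha_i,\gamma_i,c_1(X_i),c_2(X_i),[\Delta_{ii'}]$. If a monomial of $G$ contains $[\Delta_{ii'}]$, its integral is the integral over $\Delta_{ii'}\cong X^{n-1}$ of the restriction of the remaining factors. Restriction replaces the index $i'$ by $i$ in all symbols, except that a further factor $[\Delta_{ii'}]$ or $[\Delta_{i'i}]$ becomes $c_2(X_i)$ by the self-intersection formula. Repeating this removes all diagonals. What remains is a product of integrals over $X$ of monomials in $\alpha,\gamma,c_1,c_2$, and each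 of these is zero or one of the seven numbers, according to its degree.
\end{proof}

\subsection*{Very ample classes}

\begin{lemma}\label{lem:ample}
If $L$ and $M$ are very ample line bundles on $X$, then $B_n(c_1(L),c_1(M))=\binom{L\cdot M}{n}$.
\end{lemma}

\begin{proof}
By Bertini's theorem there are sections $s$ of $L$ and $s'$ of $M$ whose zero curves $C$ and $D$ are smooth and meet transversally, so that the scheme $C\cap D$ consists of $d=L\cdot M$ reduced points. They induce a section $(s^{[n]},s'^{[n]})$ of the bundle $L^{[n]}\oplus M^{[n]}$, whose rank $2n$ equals $\dim X^{[n]}$. The formation of $L^{[n]}$ commutes with base change, because $Z_n$ is finite and flat over $X^{[n]}$. So a morphism $T\to X^{[n]}$, given by a family $Z_T\subset T\times X$, factors through the zero scheme if and only if $s$ and $s'$ vanish on $Z_T$, that is, $Z_T\subset T\times(C\cap D)$. Such a family is a disjoint union of $d$ closed subschemes of $T$, each flat over $T$ and hence open and closed. It is therefore the same as a locally constant choice of an $n$-element subset of $C\cap D$, and the zero scheme consists of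 $\binom dn$ reduced points. It follows that
\[
\int_{X^{[n]}}c_n(L^{[n]})\,c_n(M^{[n]})=\int_{X^{[n]}}c_{2n}(L^{[n]}\oplus M^{[n]})=\binom dn.\qedhere
\]
\end{proof}

\subsection*{Determination of $U_n$}

\begin{proof}[Proof of Proposition~\ref{prop:en}\textup{(c)}]
For $n=0$ both sides are $1$. Let $n\ge1$. We show that $U_n=\binom{y_2}{n}$ by finding a Zariski dense set of arguments where the two agree.

Fix $X$, and let $NS_{\mathbb{C}}\subset H^2(X,\mathbb{C})$ be the span of the first Chern classes of algebraic line bundles. If $H$ is ample and $F$ is any line bundle, then $F\otimes H^r$ and $H^r$ are very ample for $r\gg0$. So $NS_{\mathbb{C}}$ has a basis $A_1,\dots,A_\varrho$ of classes of very ample line bundles. A tensor product of very ample line bundles is very ample, so Lemma~\ref{lem:ample} applies to all pairs of classes $\sum_ir_iA_i$ with integers $r_i\ge1$. These pairs are Zariski dense in $NS_{\mathbb{C}}\times NS_{\mathbb{C}}$, and both sides of (c) are polynomial in $(\alpha,\gamma)$. Thus (c) holds for all $\alpha,\gamma\in NS_{\mathbb{C}}$, on every $X$.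

Now we vary $X$ so that the seven numbers become independent. Let $C_1,C_2$ be smooth projective curves of genus $2$ and $k+1$ with $k\ge1$, and let $X$ be the blow-up of $C_1\times C_2$ in $r\ge1$ distinct points. Let $F_i$ be the class of the preimage of a general fiber of the projection to $C_i$, and let $E_1,\dots,E_r$ be the exceptional curves. Then $F_1F_2=1$, $F_i^2=0$, $E_i^2=-1$, and all other products vanish. The canonical class is $K=-c_1=2F_1+2kF_2+\sum_iE_i$, and $c_2$ is the Euler characteristic, so
\[
c_1^2=8k-r,\qquad c_2=(-2)(-2k)+r=4k+r .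
\]
Assume $r\ne8k$, so that $K^2\ne0$. The span $V\subset NS_{\mathbb{C}}$ of the $F_i$ and $E_i$ is nondegenerate of dimension $r+2\ge3$, so $V=\mathbb{C}K\oplus K^\perp$ with $K^\perp$ nondegenerate of dimension $\ge2$. Choose orthonormal vectors $v_1,v_2\in K^\perp$. A complex symmetric $2\times2$ matrix is congruent to a diagonal matrix with entries $0$ or $1$, so it has the form $Q^TQ$, and it is the Gram matrix of the two vectors whose coordinates in $v_1,v_2$ are the columns of $Q$. For $\alpha=uK+\alpha'$ and $\gamma=vK+\gamma'$ with $\alpha',\gamma'\in K^\perp$,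
\[
(\alpha^2,\alpha\gamma,\gamma^2,\alpha c_1,\gamma c_1)=(u^2K^2+\alpha'^2,\ uvK^2+\alpha'\gamma',\ v^2K^2+\gamma'^2,\ -uK^2,\ -vK^2).
\]
Choosing first $u,v$ and then the Gram matrix of $\alpha',\gamma'$, we obtain every point of $\mathbb{C}^5$. The pairs $(k,r)$ with $k,r\ge1$ and $r\ne8k$ are Zariski dense in $\mathbb{C}^2$, since each of infinitely many $k$ occurs with infinitely many $r$, and the linear map $(k,r)\mapsto(8k-r,4k+r)$ has determinant $12$. So $U_n-\binom{y_2}{n}$ vanishes on a Zariski dense subset of $\mathbb{C}^7$, and Lemma~\ref{lem:universal} gives (c) for all $X,\alpha,\gamma$.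
\end{proof}

\section{Other fields, singular surfaces and higher dimension}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}\textup{(1)}]
\emph{Reduction to $k=\mathbb{C}$.} The field $k$ need not embed in $\mathbb{C}$, but rationality involves only countably many data. For an extension $k'\subset k''$ of fields of characteristic $0$, base change induces a ring homomorphism $\mathcal{M}_{k'}\otimes\mathbb{Q}\to\mathcal{M}_{k''}\otimes\mathbb{Q}$. It sends $Z_{X'}$ to the zeta function of the base change of $X'$, because taking invariants of a finite group commutes with extension of the ground field.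

Suppose that $gZ_X=f$ over $\mathcal{M}_k\otimes\mathbb{Q}$ with $g(0)=1$. There is a finitely generated subfield $k_0\subset k$ over which $X$ descends to a quasi-projective variety $X_0$ and over which the finitely many varieties occurring in the coefficients of $f$ and $g$ are defined. This gives lifts $f_0,g_0$ over $\mathcal{M}_{k_0}\otimes\mathbb{Q}$ with $g_0(0)=1$. Let $u_n$ be the coefficient of $T^n$ in $g_0Z_{X_0}-f_0$; it maps to zero in $\mathcal{M}_k\otimes\mathbb{Q}$. So for suitable integers $N\ge1$ and $a\ge0$, the element $N\mathbb{L}^au_n$ is represented by an integral combination of $k_0$-varieties whose base change to $k$ is a finite sum of defining relations in the free abelian group on isomorphism classes of $k$-varieties. This identity involves finitely many varieties, closed subvarieties and isomorphisms. All of them descend to a finitely generated extension $k_{n+1}\subset k$ of $k_0$, and $u_n$ maps to zero over $k_{n+1}$. The compositum $k_\infty$ of all these fields is countable, and $Z_{X_0\otimes k_\infty}$ is rational over $\mathcal{M}_{k_\infty}\otimes\mathbb{Q}$. A countable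 field of characteristic $0$ embeds in $\mathbb{C}$, so $Z_{X_0\otimes\mathbb{C}}$ is rational over $\mathcal{M}_{\mathbb{C}}\otimes\mathbb{Q}$. The hypothesis passes from $\bar k$ to $\mathbb{C}$ through an algebraic closure of $k_\infty$: under an extension of algebraically closed fields of characteristic $0$, irreducible components remain irreducible, a smooth projective model remains one, and $p_g$ does not change. So we may assume $k=\mathbb{C}$.

\emph{Reduction to smooth projective surfaces.} In each $2$-dimensional irreducible component of $X$ let $U_i$ be the set of smooth points of $X$ on it. The $U_i$ are disjoint, smooth, irreducible and open in $X$. Resolving the singularities of a projective closure gives connected smooth projective surfaces $S_i$ that contain $U_i$ as a dense open subset. Number them so that $p_g(S_1)>0$. The varieties $Y=X\setminus\bigcup_iU_i$ and $Y_i=S_i\setminus U_i$ have dimension $\le1$. By Lemma~\ref{lem:mult}, $Z_X=Z_Y\prod_iZ_{U_i}$ and $Z_{S_i}=Z_{U_i}Z_{Y_i}$, so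
\[
G:=\prod_iZ_{S_i}=Z_X\,Z_Y^{-1}\prod_iZ_{Y_i}.
\]
By Lemmas~\ref{lem:curves} and~\ref{lem:formal}, $G$ is rational over $\mathcal{M}_{\mathbb{C}}\otimes\mathbb{Q}$, and its coefficients lie in a finitely generated $\mathbb{Q}$-subalgebra $R_0$, to which we adjoin $\mathbb{L}$.

We cannot divide by the factors with $i\ne1$, but this is not needed. By \eqref{eq:goettsche},
\[
\prod_i\sum_{n\ge0}[S_i^{[n]}]\,T^n=\prod_{j\ge1}G(\mathbb{L}^{j-1}T^j),
\]
so the coefficients of the left side lie in $R_0$. The coefficient of $T^n$ is the class of the smooth projective variety $V_n=\bigsqcup_{\sum n_i=n}\prod_iS_i^{[n_i]}$, and the term with $n_1=n$ is $S_1^{[n]}$. Hence $N_n=H^*(V_n)$ has $H^*(S_1^{[n]})$ as a direct summand, and all $[N_n]$ lie in the image of $R_0$ under $\mu\otimes\mathbb{Q}$. This contradicts Proposition~\ref{prop:unbounded}. Finally, a series that is rational over $\mathcal{M}_k$ has rational image over $\mathcal{M}_k\otimes\mathbb{Q}$.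
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}\textup{(2)}]
By Totaro's lemma \cite[Lemma~4.4]{Goettsche}, $[\operatorname{Sym}^n(S\times\mathbb{A}^m)]=\mathbb{L}^{mn}[\operatorname{Sym}^nS]$, so $Z_{S\times\mathbb{A}^m}(T)=Z_S(\mathbb{L}^mT)$. If this series were rational over $\mathcal{M}_{\mathbb{C}}$, the substitution $T\mapsto\mathbb{L}^{-m}T$ would make $Z_S$ rational, against Theorem~\ref{thm:main}.

Decomposing $\mathbb{P}^m$ into affine spaces and using Lemma~\ref{lem:mult}, we get $Z_{S\times\mathbb{P}^m}(T)=\prod_{i=0}^mZ_S(\mathbb{L}^iT)$. Recovering the coefficients of $Z_S$ from this product requires division by $1+\mathbb{L}^n+\cdots+\mathbb{L}^{mn}$, which need not be possible in a given subring. The weight grading makes it possible in $A$. Every Hodge lattice is canonically the sum of its pure parts and weights add under $\otimes$, so $A=\bigoplus_wA_w$ is a graded ring, with $A_w$ spanned by the classes of pure lattices of weight $w$.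

Suppose that $Z_{S\times\mathbb{P}^m}$ is rational over $\mathcal{M}_{\mathbb{C}}$. By Lemma~\ref{lem:formal}, the images under $\mu$ of its coefficients lie in a subring $A'\subset A$ generated by finitely many classes of Hodge lattices. Replacing these by their pure parts and adding $\mathbb{Z}(-1)$, we may assume that $A'$ is generated by homogeneous elements and contains $\eta=\mu(\mathbb{L})\in A_2$. Then $A'$ contains the weight components of each of its elements.

We show by induction on $n$ that $s_n=\mu([\operatorname{Sym}^nS])$ lies in $A'$. We have $s_0=1$. For $n\ge1$, the image of the coefficient of $T^n$ is $\sum_{n_0+\cdots+n_m=n}\prod_i\eta^{in_i}s_{n_i}$. The terms with some $n_i=n$ add up to $b=s_n\sum_{i=0}^m\eta^{in}$, and the others involve only $\eta,s_1,\dots,s_{n-1}$. So $b\in A'$. Taking components of weight $w$,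
\[
s_n^w=b^w-\sum_{i=1}^m\eta^{in}s_n^{w-2in}.
\]
Since $s_n^w=0$ for all but finitely many $w$ and $2in>0$, induction on $w$ gives $s_n^w\in A'$ for all $w$, so $s_n\in A'$.

By \eqref{eq:goettsche}, $[H^*(S^{[n]})]\in A'$ for all $n$, and passing to $A_{\mathbb{Q}}$ contradicts Proposition~\ref{prop:unbounded}. The varieties $S\times\mathbb{P}^m$ with $S$ a K3 surface are smooth projective counterexamples of dimension $m+2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bittner}
Bittner, Compositio Math. \textbf{140} (2004).

\bibitem{EGL}
Ellingsrud, G\"ottsche and Lehn, J. Algebraic Geom. \textbf{10} (2001).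

\bibitem{Goettsche}
G\"ottsche, Math. Res. Lett. \textbf{8} (2001).

\bibitem{Veys}
Willem Veys, \emph{Arc spaces, motivic integration and stringy invariants}, arXiv:math/0401374 (2004).

\bibitem{Voisin}
Voisin, \emph{Hodge Theory and Complex Algebraic Geometry I}.

\end{thebibliography}
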